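\title{Rado's Conjecture refutes $\square(\lambda,\omega_1)$ for every regular $\lambda>\omega_2$}

\begin{abstract}
We prove in ZFC that Rado's Conjecture implies the failure of $\square(\lambda,\omega_1)$ for every regular cardinal $\lambda\ge\omega_3$, with no assumption on the size of the continuum. Hence there is no model of Rado's Conjecture and the Continuum Hypothesis in which $\square(\lambda,\omega_1)$ holds for some regular $\lambda>\omega_2$. The proof applies Rado's Conjecture to two trees. The first yields a club of ordinals that imitates a thread along sequences of length $\omega$; the second yields end-of-the-line extensions of countable elementary submodels that add no countable ordinals. Relative to a supercompact cardinal, the bound $\aleph_1$ on the width at points of countable cofinality cannot be raised to $\aleph_2$.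
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in ZFC. A tree is \emph{special} if it is a union of countably many antichains, and \emph{nonspecial} otherwise. A chain meets an antichain in at most one point, so a decomposition into countably many antichains is a certificate that the tree has no uncountable chain. \emph{Rado's Conjecture} ($\mathrm{RC}$) is the statement
\begin{quote}
every nonspecial tree of height $\omega_1$ has a nonspecial subtree of size $\aleph_1$.
\end{quote}
It is a compactness principle: if all small parts of a tree of height $\omega_1$ have such a certificate, then so does the whole tree, however large it is. It holds after the Levy collapse of a supercompact cardinal to $\omega_2$ \cite{Todorcevic}.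

Square principles assert the opposite, that certain local objects cannot be glued to a global one. Throughout, ``limit ordinal'' means nonzero limit ordinal, and $\lim(\lambda)$ is the set of limit ordinals below $\lambda$. For a club (closed unbounded set) $C\subseteq\alpha$ let
\[
\lim(C)=\{\beta<\alpha:\sup(C\cap\beta)=\beta>0\}.
\]

\begin{definition}\label{def:square}
Let $\lambda$ be a regular uncountable cardinal. A \emph{coherent sequence on $\lambda$} is a sequence $\bar{\mathcal C}=\langle\mathcal C_\alpha:\alpha\in\lim(\lambda)\rangle$ such that each $\mathcal C_\alpha$ is a nonempty set of clubs in $\alpha$, and $C\cap\beta\in\mathcal C_\beta$ whenever $C\in\mathcal C_\alpha$ and $\beta\in\lim(C)$. A \emph{thread} for $\bar{\mathcal C}$ is a club $D\subseteq\lambda$ with $D\cap\alpha\in\mathcal C_\alpha$ for all $\alpha\in\lim(D)$. For a cardinal $\kappa\ge1$, the principle $\square(\lambda,\kappa)$ asserts that there is a coherent sequence on $\lambda$ that has no thread and satisfies $|\mathcal C_\alpha|\le\kappa$ for all $\alpha$.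
\end{definition}

Coherence says that every $C\in\mathcal C_\alpha$ behaves below $\alpha$ exactly as a thread behaves below $\lambda$. So $\square(\lambda,\kappa)$ says that threads exist at every stage below $\lambda$, at most $\kappa$ of them at each stage, and that none exists at $\lambda$. We call $|\mathcal C_\alpha|$ the \emph{width} at $\alpha$. The larger $\kappa$ is, the weaker is $\square(\lambda,\kappa)$, and the more it means to refute it. It is therefore natural to measure the strength of $\mathrm{RC}$ by the widths that it excludes. The following facts are known; $\mathrm{CH}$ is the Continuum Hypothesis.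
\begin{enumerate}
\item[(K1)] $\mathrm{RC}$ refutes $\square(\lambda,\omega)$ for every regular $\lambda\ge\omega_2$.
\item[(K2)] $\mathrm{RC}+\neg\mathrm{CH}$ refutes $\square(\lambda,\omega_1)$ for every regular $\lambda\ge\omega_2$.
\item[(K3)] $\mathrm{CH}$ implies $\square(\omega_2,\omega_1)$.
\end{enumerate}
They leave one case for the width $\omega_1$, which is the question from \cite{Zhang} that we answer:
\begin{quote}
\emph{Is $\mathrm{RC}+\mathrm{CH}+\square(\lambda,\omega_1)$ consistent, possibly relative to large cardinals, for some regular $\lambda>\omega_2$?}
\end{quote}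

To guess the answer, look at the reason for (K3). It is the case $\mu=\omega_1$ of the next lemma, because $\mathrm{CH}$ gives $\omega_1^{<\omega_1}=\omega_1^{\omega}=(2^\omega)^\omega=\omega_1$.

\begin{lemma}\label{lem:arith}
Let $\mu$ be a regular uncountable cardinal with $\mu^{<\mu}=\mu$. There is a coherent sequence on $\mu^+$ with no thread such that $|\mathcal C_\alpha|\le\mu$ for all $\alpha$, and $|\mathcal C_\beta|=1$ whenever $\operatorname{cf}(\beta)=\mu$.
\end{lemma}

\begin{proof}
Let $\alpha<\mu^+$ be a limit ordinal; then $\operatorname{cf}(\alpha)\le\mu$. If $\operatorname{cf}(\alpha)=\mu$, let $\mathcal C_\alpha=\{D_\alpha\}$ for some club $D_\alpha\subseteq\alpha$ of order type $\mu$. If $\operatorname{cf}(\alpha)<\mu$, let $\mathcal C_\alpha$ be the set of all clubs in $\alpha$ of order type less than $\mu$. This set contains a club of order type $\operatorname{cf}(\alpha)$, and it has at most $|\alpha|^{<\mu}\le\mu^{<\mu}=\mu$ elements.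

Let $C\in\mathcal C_\alpha$ and $\beta\in\lim(C)$. Then $C\cap\beta$ is a proper initial segment of a set of order type at most $\mu$, so it has order type less than $\mu$. It is club in $\beta$, so $\operatorname{cf}(\beta)<\mu$ and $C\cap\beta\in\mathcal C_\beta$. Finally, let $D\subseteq\mu^+$ be a club and let $\alpha$ be its element with $\operatorname{otp}(D\cap\alpha)=\mu+\omega$. Then $\alpha\in\lim(D)$ and $\operatorname{cf}(\alpha)=\omega$, so all members of $\mathcal C_\alpha$ have order type less than $\mu$ and $D\cap\alpha\notin\mathcal C_\alpha$. Thus $D$ is not a thread.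
\end{proof}

This construction excludes threads by bounding order types by $\mu$, and it pays for this with width $\mu$. With width $\aleph_1$ it reaches only $\lambda=\omega_2$. One would therefore guess that (K3) is an accident of cardinal arithmetic and that the answer to the question is no. On the other hand, (K3) shows that a proof without $\neg\mathrm{CH}$ must use something that exists below $\omega_3$ and not below $\omega_2$. What we use are ordinals of cofinality at least $\omega_2$. The main theorem records exactly which widths have to be small.

\begin{theorem}\label{thm:main}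
Assume $\mathrm{RC}$. Let $\lambda\ge\omega_3$ be regular and let $\langle\mathcal C_\alpha:\alpha\in\lim(\lambda)\rangle$ be a coherent sequence on $\lambda$ such that
\begin{enumerate}
\item[(H1)] $|\mathcal C_\alpha|<\lambda$ for all $\alpha$;
\item[(H2)] $|\mathcal C_\alpha|\le\aleph_1$ whenever $\operatorname{cf}(\alpha)=\omega$;
\item[(H3)] $Z_0=\{\beta\in\lim(\lambda):\operatorname{cf}(\beta)\ge\omega_2,\ |\mathcal C_\beta|\le\aleph_1\}$ is stationary in $\lambda$.
\end{enumerate}
Then the sequence has a thread.
\end{theorem}

\begin{corollary}\label{cor:answer}
$\mathrm{RC}$ implies that $\square(\lambda,\omega_1)$ fails for every regular $\lambda\ge\omega_3$. In particular, no model of $\mathrm{RC}+\mathrm{CH}$ satisfies $\square(\lambda,\omega_1)$ for a regular $\lambda>\omega_2$.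
\end{corollary}

\begin{proof}
Suppose that all widths are at most $\aleph_1$. Then (H1) and (H2) hold, and $Z_0$ contains every $\beta<\lambda$ of cofinality $\omega_2$. These $\beta$ form a stationary set, since the $\omega_2$-th element of any club in $\lambda$ has cofinality $\omega_2$. Theorem~\ref{thm:main} gives a thread.
\end{proof}

\begin{corollary}\label{cor:iff}
Assume $\mathrm{RC}$ and let $\lambda\ge\omega_2$ be regular. Then $\square(\lambda,\omega_1)$ holds if and only if $\lambda=\omega_2$ and $\mathrm{CH}$ holds.
\end{corollary}

\begin{proof}
Corollary~\ref{cor:answer} excludes $\lambda\ge\omega_3$. For $\lambda=\omega_2$ use (K3) and the known fact (K2), which we quote without proof and use nowhere else.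
\end{proof}

\begin{proposition}\label{prop:sharp}
If there is a supercompact cardinal, then in a forcing extension $\mathrm{RC}+\mathrm{CH}$ holds and there is a coherent sequence on $\omega_3$ with no thread such that $|\mathcal C_\alpha|\le\aleph_2$ for all $\alpha$, and $|\mathcal C_\beta|=1$ whenever $\operatorname{cf}(\beta)=\omega_2$. So $\aleph_1$ cannot be replaced by $\aleph_2$ in \textup{(H2)}.
\end{proposition}

Section~\ref{sec:trees} contains the two tools for special trees that we need. Section~\ref{sec:one} states the first consequence of $\mathrm{RC}$, carries out the whole argument for sequences of width one, and explains what has to be added for width $\aleph_1$. Sections~\ref{sec:tracks} and~\ref{sec:chang} contain the two applications of $\mathrm{RC}$. Theorem~\ref{thm:main} is proved in Section~\ref{sec:main} and Proposition~\ref{prop:sharp} in Section~\ref{sec:sharp}.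

\section{Special trees}\label{sec:trees}

A \emph{tree} is a partial order in which the set of predecessors of each node $t$ is well ordered; the order type of this set is the \emph{height} $\operatorname{ht}(t)$. The nodes of a fixed height form an antichain, a \emph{level}. A subtree is a subset with the induced order. A set $S$ of nodes is special if and only if there is a \emph{specializing map} $f:S\to\omega$, that is, a map with $f(s)\ne f(t)$ whenever $s<t$: given antichains $X_n$ covering $S$, let $f(t)$ be the least $n$ with $t\in X_n$; given $f$, the sets $f^{-1}(n)$ are antichains. Subsets of special sets and countable unions of special sets are special. A set of nodes whose heights are bounded by a fixed countable ordinal is special, being covered by countably many levels.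

We use $\mathrm{RC}$ in the following form.

\begin{lemma}\label{lem:RC}
Assume $\mathrm{RC}$. Let $T$ be a tree all of whose nodes have countable height. If every downward closed $S\subseteq T$ with $|S|\le\aleph_1$ is special, then $T$ is special.
\end{lemma}

\begin{proof}
Suppose that $T$ is nonspecial. Then the heights of its nodes are unbounded in $\omega_1$, so $T$ has height $\omega_1$, and $\mathrm{RC}$ gives a nonspecial $S_0\subseteq T$ of size $\aleph_1$. Each node has countably many predecessors, so the downward closure of $S_0$ has size $\aleph_1$. It is nonspecial because it contains $S_0$.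
\end{proof}

To show that small subtrees are special we use a pressing-down principle. It reduces the problem to the nodes of limit height, and for these to the fibers of maps that send each node to a smaller one.

\begin{lemma}[Pressing down]\label{lem:press}
Let $S$ be a tree. Suppose that the nodes of limit height are covered by countably many sets $A_n$, and that there are maps $r_n:A_n\to S$ with $r_n(t)<t$ such that $r_n^{-1}(s)$ is special for all $n$ and all $s\in S$. Then $S$ is special.
\end{lemma}

\begin{proof}
For $t$ of limit height let $r(t)=r_n(t)$ for the least $n$ with $t\in A_n$. For $t$ of successor height let $r(t)$ be the immediate predecessor of $t$. For each $s\in S$ the set $r^{-1}(s)$ is covered by the sets $r_n^{-1}(s)$ and the antichain of immediate successors of $s$, so it has a specializing map $g_s$. For $t\in S$ let $t_0=t$ and $t_{j+1}=r(t_j)$ as long as $\operatorname{ht}(t_j)>0$. Heights decrease, so this stops at a node $t_k$ of height $0$. Put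
\[
\operatorname{code}(t)=\langle g_{t_1}(t_0),g_{t_2}(t_1),\dots,g_{t_k}(t_{k-1})\rangle\in\omega^{<\omega}.
\]
There are countably many codes, so it suffices to show that $t\le t'$ and $\operatorname{code}(t)=\operatorname{code}(t')$ imply $t=t'$. Let $k$ be the length of the common code. All nodes $t_j,t'_j$ lie below or at $t'$, so they are pairwise comparable. The nodes $t_k$ and $t'_k$ both have height $0$, so they are equal. If $t_{j+1}=t'_{j+1}=s$, then $t_j$ and $t'_j$ are comparable elements of $r^{-1}(s)$ with $g_s(t_j)=g_s(t'_j)$, so they are equal. By downward induction $t=t_0=t'_0=t'$.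
\end{proof}

We apply the lemma to downward closed subsets $S$ of a tree $T$, where heights in $S$ and in $T$ agree and every predecessor of a node of $S$ is in $S$.

The second tool extracts information from a specializing map. In a special tree one can climb in $\omega$ steps so as to use up all the colors, and then the climb has no upper bound.

\begin{lemma}[Using up the colors]\label{lem:seal}
Let $f:T\to\omega$ be a specializing map of a tree $T$. Say that $t\in T$ \emph{excludes} $n$ if $f(u)\ne n$ for all $u>t$.
\begin{enumerate}
\item[(a)] For all $t\in T$ and $n<\omega$ there is $t'\ge t$ that excludes $n$.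
\item[(b)] If $t_n$ excludes $n$ for each $n<\omega$, then no $u\in T$ satisfies $u>t_n$ for all $n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If some $t'\ge t$ has $f(t')=n$, then $t'$ excludes $n$ because $f$ is specializing. Otherwise $t$ itself excludes $n$. (b) Such a $u$ would have $f(u)\ne n$ for every $n$.
\end{proof}

\section{Interval systems and the case of width one}\label{sec:one}

In this section and the next, $\lambda\ge\omega_2$ is regular and $\bar{\mathcal C}$ is a coherent sequence on $\lambda$ that satisfies (H2). For each $\alpha<\lambda$ of cofinality $\omega$ fix an enumeration $\mathcal C_\alpha=\{C_{\alpha,i}:i<\omega_1\}$, with repetitions allowed.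

A thread is an object of size $\lambda$, and $\mathrm{RC}$ speaks about trees of height $\omega_1$. So we look for a consequence of having a thread that concerns only countable sequences of ordinals. For $G\subseteq\lambda$, an \emph{interval system in $G$} is a sequence $\langle(\nu_n,\beta_n):n<\omega\rangle$ with $\beta_n\in G$ and
\[
\nu_0<\beta_0\le\nu_1<\beta_1\le\nu_2<\beta_2\le\cdots .
\]
Its \emph{limit} is $\gamma=\sup_n\beta_n$, an ordinal below $\lambda$ of cofinality $\omega$. Suppose that $D$ is a thread and $G=\lim(\lim(D))$. Then $\lim(D)$ meets every interval $(\nu_n,\beta_n)$ of an interval system in $G$, and so $\gamma\in\lim(D)$ and the club $E=D\cap\gamma\in\mathcal C_\gamma$ has a limit point in every interval. The first consequence of $\mathrm{RC}$ is that a club $G$ with almost this property exists whether or not there is a thread.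

\begin{proposition}\label{prop:catch}
Assume $\mathrm{RC}$. There are a club $G\subseteq\lim(\lambda)$ and, for each nonempty $s\in\lambda^{<\omega}$, a countable set $a_s\subseteq\lambda$ and an ordinal $\xi_s<\omega_1$ with the following property. Let $\langle(\nu_n,\beta_n):n<\omega\rangle$ be an interval system in $G$ with limit $\gamma$, and let $s_n=\langle\nu_0,\dots,\nu_n\rangle$. Then there are $E\in\mathcal C_\gamma$ and an infinite $I\subseteq\omega$ such that for each $n\in I$ there are $\alpha\in a_{s_n}$ and $i<\sup_m\xi_{s_m}$ with
\[
\nu_n<\alpha<\beta_n,\qquad \operatorname{cf}(\alpha)=\omega,\qquad \alpha\in\lim(E),\qquad E\cap\alpha=C_{\alpha,i}.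
\]
\end{proposition}

The proof is in Section~\ref{sec:tracks}. The sets $a_s$ and ordinals $\xi_s$ say that the initial segments of $E$ can be read off from the left endpoints $\nu_n$ up to countably many possibilities; they play no role in width one.

To refute a threadless sequence we must find an interval system in $G$ that no $E\in\mathcal C_\gamma$ can follow. The right endpoints will be chosen so that they do not lie on the clubs attached to the later ones. The next lemma makes this possible. An ultrafilter $U$ on an unbounded set $Z\subseteq\lambda$ is \emph{uniform} if all its members have size $\lambda$, hence are unbounded in $\lambda$; any ultrafilter extending the filter of sets $X\subseteq Z$ with $|Z\setminus X|<\lambda$ is uniform.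

\begin{definition}\label{def:selector}
Let $Z\subseteq\lim(\lambda)$. A \emph{selector on $Z$} is a function $\sigma$ with $\operatorname{dom}(\sigma)\subseteq Z$ and $\sigma(\beta)\in\mathcal C_\beta$ such that, whenever $\beta'\in\operatorname{dom}(\sigma)$ and $\beta\in Z\cap\lim(\sigma(\beta'))$, we have $\beta\in\operatorname{dom}(\sigma)$ and $\sigma(\beta)=\sigma(\beta')\cap\beta$. We write $\beta<_\sigma\beta'$ if $\beta'\in\operatorname{dom}(\sigma)$ and $\beta\in Z\cap\lim(\sigma(\beta'))$.
\end{definition}

\begin{lemma}\label{lem:ultra}
Suppose that $\bar{\mathcal C}$ has no thread. Let $Z\subseteq\lim(\lambda)$ be unbounded, $U$ a uniform ultrafilter on $Z$ and $\sigma$ a selector on $Z$. Then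
\[
D_\sigma=\bigl\{\beta\in Z:\{\beta'\in Z:\beta<_\sigma\beta'\}\in U\bigr\}
\]
is bounded in $\lambda$.
\end{lemma}

\begin{proof}
Let $\beta_1<\beta_2$ be in $D_\sigma$. Two sets in $U$ intersect, so there is $\beta'$ with $\beta_1<_\sigma\beta'$ and $\beta_2<_\sigma\beta'$. Then $\sigma(\beta_j)=\sigma(\beta')\cap\beta_j$ for $j=1,2$, and hence $\sigma(\beta_1)=\sigma(\beta_2)\cap\beta_1$. Suppose that $D_\sigma$ is unbounded and let $D=\bigcup_{\beta\in D_\sigma}\sigma(\beta)$. By what we just showed, $D\cap\beta=\sigma(\beta)$ for all $\beta\in D_\sigma$. Since $\sigma(\beta)$ is club in $\beta$ and $D_\sigma$ is unbounded in $\lambda$, the set $D$ is club in $\lambda$. For $\alpha\in\lim(D)$ take $\beta\in D_\sigma$ above $\alpha$. Then $\alpha\in\lim(\sigma(\beta))$, so $D\cap\alpha=\sigma(\beta)\cap\alpha\in\mathcal C_\alpha$ by coherence. Thus $D$ is a thread, a contradiction.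
\end{proof}

Here is the whole argument in the smallest case, which is an instance of (K1).

\begin{proposition}[Width one]\label{prop:one}
Assume $\mathrm{RC}$. If $\mathcal C_\alpha=\{C_\alpha\}$ for all $\alpha\in\lim(\lambda)$, then $\bar{\mathcal C}$ has a thread.
\end{proposition}

\begin{proof}
Suppose not. Let $G$ be as in Proposition~\ref{prop:catch} and let $U$ be a uniform ultrafilter on $G$. By coherence $\sigma(\beta)=C_\beta$ is a selector on $G$, so $D_\sigma\subseteq b$ for some $b<\lambda$. Choose $b<\beta_0<\beta_1<\cdots$ in $G$ with $\beta_m\notin\lim(C_{\beta_n})$ for $m<n$. This is possible: for each $m<n$ the set $\{\beta'\in G:\beta_m\in\lim(C_{\beta'})\}$ is not in $U$, so the complement of the union of these $n$ sets is in $U$ and is unbounded.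

Let $\gamma=\sup_n\beta_n$ and $E=C_\gamma$. At most one $\beta_n$ lies in $\lim(E)$. Indeed, if $\beta_m,\beta_n\in\lim(E)$ with $m<n$, then $C_{\beta_n}=E\cap\beta_n$ and $\beta_m\in\lim(C_{\beta_n})$. For every other $n$ we have $\sup(E\cap\beta_n)<\beta_n$. So we can choose $\nu_n<\beta_n$ with $\nu_n\ge\beta_{n-1}$ for $n\ge1$ and with $\nu_n\ge\sup(E\cap\beta_n)$ for all but at most one $n$. The only member of $\mathcal C_\gamma$ is then disjoint from all but at most one of the intervals $(\nu_n,\beta_n)$, which contradicts Proposition~\ref{prop:catch}.
\end{proof}

Three things change when the widths are allowed to be $\aleph_1$.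

\emph{Many clubs at $\gamma$.} A single $\nu_n<\beta_n$ must lie above $\sup(E\cap\beta_n)$ for all $E\in\mathcal C_\gamma$ with $\beta_n\notin\lim(E)$. There may be $\aleph_1$ such $E$, so we need $\operatorname{cf}(\beta_n)\ge\omega_2$. With this choice, the club $E$ given by Proposition~\ref{prop:catch} has $\beta_n\in\lim(E)$ for all $n\in I$.

\emph{Many clubs at $\beta_n$.} There is no longer one canonical selector. Fodor's lemma gives an ordinal $\nu^*$ such that, for stationarily many $\beta$, the members of $\mathcal C_\beta$ are determined by their traces $y=C\cap\nu^*$. Each trace $y$ defines a selector $\sigma_y$, there are fewer than $\lambda$ traces, and $E$ follows the selector given by its own trace $E\cap\nu^*$.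

\emph{Too many selectors.} This is the real difficulty. The ultrafilter handles finitely many selectors at each step, so the sequence $\langle\beta_n\rangle$ defeats only countably many of them, and these must be named before $\gamma$ and $E$ are known. We take the traces that belong to a countable elementary submodel $N$, and we must show $E\cap\nu^*\in N$. This is the purpose of $a_s$ and $\xi_s$: if all $\nu_n$ were in $N$, then $\alpha$ and $i$ would be in $N$, and so would $E\cap\alpha=C_{\alpha,i}$. But $\nu_n$ has to exceed a bound defined from $\gamma\notin N$, and nothing keeps this bound below $\sup(N\cap\beta_n)$. So we have to adjoin $\nu_n$ to $N$, and the trace lands in the larger model. It is one of the $\aleph_1$ traces of members of $\mathcal C_{\beta_n}$, so it is named by a countable ordinal. If the larger model has the same countable ordinals as $N$, the trace is in $N$ after all. The second application of $\mathrm{RC}$, in Section~\ref{sec:chang}, shows that such $\nu_n$ exist arbitrarily high below $\beta_n$.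

\section{The tree of uncaught tracks}\label{sec:tracks}

We prove Proposition~\ref{prop:catch}. The plan is to form the tree of all countable closed sequences of ordinals that have so far escaped the conclusion of the proposition, to show that this tree is special, and to climb in it by Lemma~\ref{lem:seal}. The limit of the climb is not in the tree, so it does not escape.

A \emph{track} is a strictly increasing continuous function $t:\delta+1\to\lambda$ with $\delta<\omega_1$; we write $\max t=t(\delta)$. If $\eta\le\delta$ is a limit ordinal, then $t(\eta)$ has cofinality $\omega$, so the enumeration of $\mathcal C_{t(\eta)}$ is defined.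

\begin{definition}\label{def:catch}
Let $t:\xi+1\to\lambda$ be a track with $\xi$ a limit ordinal. A club $E\in\mathcal C_{t(\xi)}$ \emph{catches} $t$ if the set of limit ordinals $\eta<\xi$ with
\[
t(\eta)\in\lim(E)\quad\text{and}\quad E\cap t(\eta)\in\{C_{t(\eta),i}:i<\xi\}
\]
is unbounded in $\xi$. Let $T$ be the set of tracks $t:\delta+1\to\lambda$ such that for no limit $\xi\le\delta$ is $t\restriction(\xi+1)$ caught by a member of $\mathcal C_{t(\xi)}$, ordered by end-extension.
\end{definition}

If $t\in T$ has domain $\delta+1$, then its predecessors are the restrictions $t\restriction(\eta+1)$ for $\eta<\delta$, all of which are in $T$. So $T$ is a tree and $\operatorname{ht}(t)=\delta$. Appending one larger ordinal to a node of $T$ creates no new limit position, so the result is in $T$.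

\begin{lemma}\label{lem:small}
Every downward closed $S\subseteq T$ with $|S|\le\aleph_1$ is special.
\end{lemma}

The proof is by induction on a bound $\gamma$ for the values of the tracks. The only hard case is $\operatorname{cf}(\gamma)=\omega_1$. There a club $C\in\mathcal C_\gamma$ serves as a thread below $\gamma$. We compare a track $t$ with an enumeration $\langle c_\nu:\nu<\omega_1\rangle$ of limit points of $C$. If $t$ leaves the diagonal $t(\eta)=c_\eta$, we can press down; if it keeps returning to the diagonal, it is caught by an initial segment of $C$.

\begin{proof}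
For $\gamma<\lambda$ let $S^\gamma=\{t\in S:\max t<\gamma\}$, a downward closed subset of $S$. Since $|S|\le\aleph_1<\lambda$ and $\lambda$ is regular, $S=S^\gamma$ for some $\gamma<\lambda$. We show by induction on $\gamma<\lambda$ that $S^\gamma$ is special.

$S^0$ is empty. If $\gamma=\gamma'+1$, then $S^\gamma\setminus S^{\gamma'}$ consists of tracks with maximum $\gamma'$, and it is an antichain since $t<t'$ implies $\max t<\max t'$. If $\operatorname{cf}(\gamma)=\omega$, then $S^\gamma$ is a union of countably many sets $S^{\gamma'}$ with $\gamma'<\gamma$. If $\operatorname{cf}(\gamma)\ge\omega_2$, then the at most $\aleph_1$ ordinals $\max t$ for $t\in S^\gamma$ are bounded below $\gamma$, so $S^\gamma=S^{\gamma'}$ for some $\gamma'<\gamma$.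

Let $\operatorname{cf}(\gamma)=\omega_1$. Fix $C\in\mathcal C_\gamma$. Then $\lim(C)$ is club in $\gamma$, so there is a strictly increasing continuous sequence $\langle c_\nu:\nu<\omega_1\rangle$ of elements of $\lim(C)$ that is cofinal in $\gamma$. For limit $\nu$ we have $\operatorname{cf}(c_\nu)=\omega$ and $C\cap c_\nu\in\mathcal C_{c_\nu}$ by coherence; fix $i_\nu<\omega_1$ with $C\cap c_\nu=C_{c_\nu,i_\nu}$. We define four sets of nodes $t\in S^\gamma$ of limit height $\delta=\operatorname{ht}(t)$, each with a map as in Lemma~\ref{lem:press}.

\smallskip
\emph{$A_1$: $t(\delta)<c_\delta$.} By continuity of $c$ there is a least $\nu<\delta$ with $t(\delta)<c_\nu$. Let $r_1(t)=t\restriction(\nu+1)$. If $r_1(t)=s$, then $\nu=\operatorname{ht}(s)$, so $r_1^{-1}(s)\subseteq S^{c_{\operatorname{ht}(s)}}$, which is special by the induction hypothesis.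

\smallskip
\emph{$A_2$: $t(\delta)>c_\delta$.} By continuity of $t$ there is a least $\eta<\delta$ with $t(\eta)>c_\delta$. Let $r_2(t)=t\restriction(\eta+1)$. Given $s\in S^\gamma$, fix $\nu<\omega_1$ with $c_\nu>\max s$. If $r_2(t)=s$, then $c_\delta<\max s<c_\nu$, so $\delta<\nu$. The heights in $r_2^{-1}(s)$ are bounded, so this set is special.

\smallskip
\emph{$A_3$: $t(\delta)=c_\delta$, and the set of limit $\eta<\delta$ with $t(\eta)=c_\eta$ is bounded in $\delta$.} Let $\eta_0<\delta$ be least such that no limit $\eta\in(\eta_0,\delta)$ has $t(\eta)=c_\eta$, and let $r_3(t)=t\restriction(\eta_0+1)$. The fibers are antichains. Indeed, let $t<t'$ be in $A_3$ with heights $\delta<\delta'$ and with $r_3(t)=r_3(t')$, so with the same $\eta_0$. Then $\delta$ is a limit ordinal in $(\eta_0,\delta')$ and $t'(\delta)=t(\delta)=c_\delta$, which contradicts the choice of $\eta_0$ for $t'$.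

\smallskip
\emph{$A_4$: some limit $\eta<\delta$ has $i_\eta\ge\delta$.} Let $r_4(t)=t\restriction(\eta+1)$ for the least such $\eta$. The heights in $r_4^{-1}(s)$ are at most $i_{\operatorname{ht}(s)}$, so this set is special.

\smallskip
These sets cover all nodes of limit height. Suppose that $t\in S^\gamma$ has limit height $\delta$ and is in none of them. Then $t(\delta)=c_\delta$, so $E=C\cap c_\delta$ belongs to $\mathcal C_{t(\delta)}$. Since $t\notin A_3$, there are unboundedly many limit $\eta<\delta$ with $t(\eta)=c_\eta$. For these, $t(\eta)\in\lim(C)\cap c_\delta=\lim(E)$ and $E\cap t(\eta)=C\cap c_\eta=C_{t(\eta),i_\eta}$, where $i_\eta<\delta$ since $t\notin A_4$. So $E$ catches $t$, contrary to $t\in T$. By Lemma~\ref{lem:press}, $S^\gamma$ is special.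
\end{proof}

The bound $i<\xi$ on the indices in Definition~\ref{def:catch} makes catching harder and $T$ larger. It costs only the set $A_4$, and this is where the enumerations in type $\omega_1$, that is (H2), are needed: indices and heights are ordinals of the same kind. At points of cofinality $\omega_1$ the proof used one club and no bound on the width.

\begin{proof}[Proof of Proposition~\ref{prop:catch}]
By Lemmas~\ref{lem:RC} and~\ref{lem:small} there is a specializing map $f:T\to\omega$. Define $t_s$ for $s\in\lambda^{<\omega}$ by recursion on the length $|s|$. Let $t_\emptyset=\emptyset$ and $\max\emptyset=0$. Given $t_s$ and $\nu<\lambda$, let $t^+\in T$ be $t_s$ followed by the ordinal $\max(\max t_s,\nu)+1$, and use Lemma~\ref{lem:seal}(a) to choose $t_{s^\frown\nu}\ge t^+$ in $T$ that excludes $|s|$. Thus $t_{s^\frown\nu}$ properly end-extends $t_s$, and all its new values are greater than $\nu$. For nonempty $s$ let $a_s$ be the range of $t_s$ and $\xi_s=\operatorname{ht}(t_s)$.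

For $\rho<\lambda$ we have $|\rho^{<\omega}|<\lambda$, so $g(\rho)=\sup\{\max t_s+1:s\in\rho^{<\omega}\}$ is below $\lambda$ by regularity. Let $G$ be the club of limit ordinals $\beta<\lambda$ with $g(\rho)<\beta$ for all $\rho<\beta$. Every $s\in\beta^{<\omega}$ lies in $\rho^{<\omega}$ for some $\rho<\beta$, so
\begin{equation}\label{eq:G}
\max t_s<\beta\qquad\text{for all }\beta\in G\text{ and }s\in\beta^{<\omega}.
\end{equation}

Let an interval system in $G$ be given, with $\gamma$ and $s_n$ as in the statement. Put $u_n=t_{s_n}$ and $u_{-1}=\emptyset$. Then $u_0<u_1<\cdots$ in $T$, and $u_n$ excludes $n$. The values of $u_n$ that are not values of $u_{n-1}$ are greater than $\nu_n$, and they are less than $\beta_n$ by \eqref{eq:G}, since $\nu_0,\dots,\nu_n<\beta_n$. So they lie in $(\nu_n,\beta_n)$, and $\sup_n\max u_n=\gamma$. The heights of the $u_n$ increase strictly, so $\xi=\sup_n\xi_{s_n}$ is a countable limit ordinal and is the domain of $\bigcup_nu_n$. Let $u$ extend $\bigcup_nu_n$ by $u(\xi)=\gamma$. This is a track that properly end-extends every $u_n$, so $u\notin T$ by Lemma~\ref{lem:seal}(b). For limit $\xi'<\xi$ the restriction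 $u\restriction(\xi'+1)$ is a restriction of some $u_n\in T$ and is not caught. Hence $u$ itself is caught by some $E\in\mathcal C_\gamma$.

Let $H\subseteq\xi$ be the unbounded set of Definition~\ref{def:catch}, and let $I$ be the set of $n$ such that $H$ meets $\operatorname{dom}(u_n)\setminus\operatorname{dom}(u_{n-1})$. Each $\operatorname{dom}(u_n)$ is bounded in $\xi$, so $I$ is infinite. For $n\in I$ take $\eta\in H$ in $\operatorname{dom}(u_n)\setminus\operatorname{dom}(u_{n-1})$ and let $\alpha=u(\eta)$. Then $\alpha\in a_{s_n}\cap(\nu_n,\beta_n)$, $\operatorname{cf}(\alpha)=\omega$, $\alpha\in\lim(E)$, and $E\cap\alpha=C_{\alpha,i}$ for some $i<\xi$.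
\end{proof}

\section{Adding an ordinal without adding countable ordinals}\label{sec:chang}

Fix a regular $\lambda\ge\omega_3$, a regular $\theta>2^{2^\lambda}$ and a well-order $<^*$ of $H(\theta)$. Here $H(\chi)$ is the set of sets whose transitive closure has size less than $\chi$. We write $N\prec H(\theta)$ for $N\prec(H(\theta),\in,<^*)$ and $M\prec H(\lambda^+)$ for $M\prec(H(\lambda^+),\in)$. Since $|H(\lambda^+)|=2^\lambda<\theta$, all subsets of $H(\lambda^+)$ and all structures on $H(\lambda^+)$ in a countable language are elements of $H(\theta)$.

\subsection*{Countable elementary submodels}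
Recall the Tarski--Vaught test: a nonempty subset $X$ of a structure $\mathfrak A$ is the universe of an elementary substructure if and only if every existential statement with parameters in $X$ that holds in $\mathfrak A$ has a witness in $X$. In particular an elementary substructure contains every element definable from its own elements. Let $\chi$ be $\lambda^+$ or $\theta$ and let $N\prec H(\chi)$ be countable.
\begin{enumerate}
\item[(E1)] If $X\in N$ is countable, then $X\subseteq N$, because for $X\neq\emptyset$ the model $N$ contains a surjection $\omega\to X$ and $\omega\subseteq N$. Hence $N\cap\omega_1$ is a countable ordinal.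
\item[(E2)] If $N\subseteq N'\prec H(\chi)$, $N'\cap\omega_1=N\cap\omega_1$, $X\in N$ and $|X|\le\aleph_1$, then $X\cap N'=X\cap N$. Indeed, let $x\in X\cap N'$ and let $e\in N$ be a surjection $\omega_1\to X$. The least $k$ with $e(k)=x$ is in $N'\cap\omega_1\subseteq N$, so $x=e(k)\in N$.
\item[(E3)] If $\mathfrak A\in N$ is a structure with universe $A$ in a countable language, then $N\cap A$ is the universe of an elementary substructure of $\mathfrak A$. By (E1) all formulas of the language are in $N$, and satisfaction in $\mathfrak A$ is definable in $H(\chi)$ from $\mathfrak A$, so the Tarski--Vaught test applies.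
\end{enumerate}
A set $B$ of countable subsets of $A$ is \emph{stationary in $[A]^\omega$} if every structure on $A$ in a countable language has an elementary substructure whose universe is in $B$. (This is equivalent to meeting every club of $[A]^\omega$.)
\begin{enumerate}
\item[(E4)] If $B$ is stationary in $[H(\lambda^+)]^\omega$ and $x\in H(\theta)$, there is a countable $K\prec H(\theta)$ with $x\in K$ and $K\cap H(\lambda^+)\in B$.
\end{enumerate}
To see this, define for each formula $\varphi(v,\bar w,z)$ of the language $\{\in,<^*\}$ a function $F_\varphi$ on $H(\lambda^+)$: let $F_\varphi(\bar a)$ be the unique $c$ with $H(\theta)\models\varphi(c,\bar a,x)$ if there is one and it is in $H(\lambda^+)$, and $\emptyset$ otherwise. By stationarity some $X\in B$ is closed under all $F_\varphi$. Let $K$ be the set of elements of $H(\theta)$ definable from parameters in $X\cup\{x\}$. Then $K$ is countable, $K\prec H(\theta)$ because $<^*$-least witnesses are definable, and $K\cap H(\lambda^+)=X$ by the closure of $X$.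

\subsection*{The ordinals that can be added}
Any elementary extension of $N$ that contains an ordinal $\nu<\beta$, where $\beta\in N$, contains $h(\nu)$ for each function $h:\beta\to\omega_1$ in $N$. So $\nu$ can be added without new countable ordinals only if all these values are already in $N$. For countable $M\prec H(\lambda^+)$ and $\beta\in M\cap\lambda$ let
\[
P(M,\beta)=\{\nu<\beta: h(\nu)\in M\text{ for every }h\in M\text{ with }h:\beta\to\omega_1\}.
\]
We always have $M\cap\beta\subseteq P(M,\beta)$, and the question is whether $P(M,\beta)$ is unbounded in $\beta$. If $\operatorname{cf}(\beta)=\omega_1$ it is not: let $\langle c_\eta:\eta<\omega_1\rangle\in M$ be increasing and cofinal in $\beta$ and let $h(\nu)$ be the least $\eta$ with $\nu<c_\eta$; then $h\in M$, and $h(\nu)\in M$ forces $\nu<c_{M\cap\omega_1}$. For larger cofinalities $\mathrm{RC}$ gives the opposite answer.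

\begin{lemma}\label{lem:nonstat}
Assume $\mathrm{RC}$. Let $\beta<\lambda$ with $\operatorname{cf}(\beta)\ge\omega_2$. The set $B_\beta$ of countable $M\prec H(\lambda^+)$ such that $\beta\in M$ and $P(M,\beta)$ is bounded in $\beta$ is not stationary in $[H(\lambda^+)]^\omega$.
\end{lemma}

We consider the tree of countable continuous chains of models in $B_\beta$. Stationarity makes it nonspecial. But $\aleph_1$ models in $B_\beta$ have a common ordinal $\nu^*$ that none of them can absorb, and the functions $h$ that witness this allow us to press down.

\begin{proof}
Suppose that $B=B_\beta$ is stationary. Let $T_B$ be the set of sequences $\langle M_\eta:\eta\le\delta\rangle$ with $\delta<\omega_1$, all $M_\eta\in B$, $M_\eta\in M_{\eta+1}$ for $\eta<\delta$, and $M_\eta=\bigcup_{\eta'<\eta}M_{\eta'}$ for limit $\eta\le\delta$. Ordered by end-extension, $T_B$ is a tree in which this node has height $\delta$. By (E1), $M_\eta\subseteq M_{\eta+1}$, so the models increase. Moreover $M_\eta\cap\omega_1\in M_{\eta+1}$, so the ordinals $M_\eta\cap\omega_1$ increase strictly, and therefore $\delta\le M_\delta\cap\omega_1$.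

\medskip
\emph{$T_B$ is nonspecial.} Suppose that $f:T_B\to\omega$ is specializing. By (E4) there is a countable $K\prec H(\theta)$ with $f,B,\lambda\in K$ and $M=K\cap H(\lambda^+)\in B$. Write $M=\{x_n:n<\omega\}$. We build $t_0<t_1<\cdots$ in $T_B\cap K$, starting from $t_{-1}=\emptyset$. Given $t_{n-1}\in K$, its last model (if any) and $x_n$ are elements of $K\cap H(\lambda^+)=M$. So $M$ witnesses that some member of $B$ contains both, and by elementarity there is such a member $M'$ in $K$. Then $t_{n-1}{}^\frown M'\in T_B\cap K$. By Lemma~\ref{lem:seal}(a) and elementarity there is $t_n\in T_B\cap K$ with $t_n\ge t_{n-1}{}^\frown M'$ that excludes $n$.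

By (E1) each model on $t_n$ is an element of $K$, and being countable it is a subset of $K$, hence of $M$. Each $x_n$ belongs to a model on $t_n$. So the union of all models on $\bigcup_nt_n$ is $M$. The sequence $\bigcup_nt_n$ has countable limit length and $M\in B$, so $(\bigcup_nt_n)^\frown M$ is a node of $T_B$ strictly above all $t_n$. This contradicts Lemma~\ref{lem:seal}(b).

\medskip
\emph{Every downward closed $S\subseteq T_B$ with $|S|\le\aleph_1$ is special.} For $t\in S$ let $M_t$ be its last model. Each $P(M_t,\beta)$ is bounded in $\beta$ and $|S|\le\aleph_1<\operatorname{cf}(\beta)$, so there is $\nu^*<\beta$ with $\nu^*\notin P(M_t,\beta)$ for all $t\in S$. For $t\in S$ fix $h_t\in M_t$ with $h_t:\beta\to\omega_1$ and $h_t(\nu^*)\notin M_t$. As $M_t\cap\omega_1$ is an ordinal,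
\[
\operatorname{ht}(t)\le M_t\cap\omega_1\le h_t(\nu^*)<\omega_1 .
\]
If $t=\langle M_\eta:\eta\le\delta\rangle$ has limit height $\delta$, then $h_t\in M_\eta$ for some $\eta<\delta$ by continuity; let $r(t)=t\restriction(\eta+1)$. If $r(t)=s$, then $h_t\in M_s$. So $r^{-1}(s)$ is the union of the countably many sets $\{t\in r^{-1}(s):h_t=h\}$ for $h\in M_s$, and in each of these the heights are bounded by $h(\nu^*)$. Thus $r^{-1}(s)$ is special, and $S$ is special by Lemma~\ref{lem:press}.

\medskip
The two claims contradict Lemma~\ref{lem:RC}.
\end{proof}

\begin{proposition}\label{prop:chang}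
Assume $\mathrm{RC}$. Let $N\prec H(\theta)$ be countable with $\lambda\in N$, and let $\beta\in N\cap\lambda$ with $\operatorname{cf}(\beta)\ge\omega_2$. Then $P(N\cap H(\lambda^+),\beta)$ is unbounded in $\beta$. For every $\nu$ in this set,
\[
N[\nu]=\{h(\nu):h\in N\text{ is a function and }\nu\in\operatorname{dom}(h)\}
\]
is a countable elementary submodel of $H(\theta)$ with $N\cup\{\nu\}\subseteq N[\nu]$ and $N[\nu]\cap\omega_1=N\cap\omega_1$.
\end{proposition}

\begin{proof}
Let $M=N\cap H(\lambda^+)$. The set $B_\beta$ is definable from $\lambda$ and $\beta$, so $B_\beta\in N$. By Lemma~\ref{lem:nonstat} and elementarity, $N$ contains a structure $\mathfrak A$ on $H(\lambda^+)$ in a countable language such that no elementary substructure of $\mathfrak A$ has its universe in $B_\beta$. By (E3), $M$ is the universe of an elementary substructure of $\mathfrak A$, so $M\notin B_\beta$. Also by (E3), $M\prec H(\lambda^+)$, and $\beta\in M$. Hence $P(M,\beta)$ is unbounded in $\beta$.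

Let $\nu\in P(M,\beta)$. The identity on $\beta$ and the constant functions on $\beta$ with values in $N$ are in $N$, so $N\cup\{\nu\}\subseteq N[\nu]$. For the Tarski--Vaught test, let $h_1,\dots,h_k\in N$ have $\nu$ in their domains and suppose $H(\theta)\models\exists x\,\varphi(x,h_1(\nu),\dots,h_k(\nu))$. For $\mu\in\beta\cap\bigcap_j\operatorname{dom}(h_j)$ let $g(\mu)$ be the $<^*$-least $x$ with $H(\theta)\models\varphi(x,h_1(\mu),\dots,h_k(\mu))$, and $g(\mu)=0$ if there is none. The function $g$ is a subset of $H(\theta)$ of size less than $\theta$, so $g\in H(\theta)$ by regularity of $\theta$, and $g$ is definable from $\beta,h_1,\dots,h_k$. Hence $g\in N$, and $g(\nu)\in N[\nu]$ is a witness.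

Finally let $h\in N$ with $h(\nu)\in\omega_1$. Define $h':\beta\to\omega_1$ by $h'(\mu)=h(\mu)$ if this is defined and in $\omega_1$, and $h'(\mu)=0$ otherwise. Then $h'\in N\cap H(\lambda^+)=M$, so $h(\nu)=h'(\nu)\in M\subseteq N$.
\end{proof}

The proposition applies again to $N[\nu]$ and any suitable $\beta'\in N$, so it can be iterated. It is a property of strong Chang type: iterating $\omega_1$ times with the same $\beta$, taking $\nu>\sup(N\cap\beta)$ at each step and unions at limits, produces an uncountable elementary submodel of $H(\theta)$ with only countably many countable ordinals.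

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Assume $\mathrm{RC}$ and (H1)--(H3), and suppose that $\bar{\mathcal C}$ has no thread. Fix enumerations $\langle C_{\alpha,i}:i<\omega_1\rangle$ for $\operatorname{cf}(\alpha)=\omega$ as in Section~\ref{sec:one}, let $G$ and $\langle(a_s,\xi_s)\rangle$ be as in Proposition~\ref{prop:catch}, and let $\theta$ and $<^*$ be as in Section~\ref{sec:chang}.

\subsection*{Step 1: traces}
Let $\beta\in Z_0\cap G$. Two distinct clubs $C,C'\in\mathcal C_\beta$ differ at some point below $\beta$, and then $C\cap\nu\neq C'\cap\nu$ for all $\nu$ above this point. There are at most $\aleph_1<\operatorname{cf}(\beta)$ such pairs, so there is $\nu_\beta<\beta$ with $C\cap\nu_\beta\ne C'\cap\nu_\beta$ for all distinct $C,C'\in\mathcal C_\beta$. By (H3), $Z_0\cap G$ is stationary. Fodor's lemma says that a function $\beta\mapsto\nu_\beta<\beta$ on a stationary subset of $\lambda$ is constant on a stationary set. So there are a stationary $Z\subseteq Z_0\cap G$ and $\nu^*<\lambda$ with $\nu_\beta=\nu^*$ for all $\beta\in Z$. In particular $\nu^*<\beta$ for all $\beta\in Z$. Let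
\[
F=\{C\cap\nu^*:C\in\mathcal C_\beta,\ \beta\in Z\}
\]
be the set of traces.

We claim that $|F|<\lambda$; this is the only use of (H1). Let $C\in\mathcal C_\beta$ with $\beta\in Z$. The set $\lim(C)\cap(\nu^*+1)$ is closed and bounded in $\beta$; let $\rho$ be its maximum, or $\rho=0$ if it is empty. Then $C\cap\rho$ is empty or, by coherence, a member of $\mathcal C_\rho$. The set $C\cap[\rho,\nu^*)$ is finite, since otherwise the supremum of its first $\omega$ elements would be an element of $\lim(C)$ in $(\rho,\nu^*]$. So every trace is the union of a finite subset of $\nu^*$ and a set in $\{\emptyset\}\cup\bigcup\{\mathcal C_\rho:\rho\le\nu^*\text{ limit}\}$. By (H1) and the regularity of $\lambda$, there are fewer than $\lambda$ such unions.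

\subsection*{Step 2: selectors}
For $y\in F$ and $\beta\in Z$ there is at most one $C\in\mathcal C_\beta$ with $C\cap\nu^*=y$; let $\sigma_y(\beta)$ be this $C$ if it exists. Then $\sigma_y$ is a selector on $Z$. Indeed, let $\beta'\in\operatorname{dom}(\sigma_y)$ and $\beta\in Z\cap\lim(\sigma_y(\beta'))$. By coherence $\sigma_y(\beta')\cap\beta\in\mathcal C_\beta$, and its trace on $\nu^*<\beta$ is $y$, so it equals $\sigma_y(\beta)$. We write $<_y$ for $<_{\sigma_y}$. Let $U$ be a uniform ultrafilter on $Z$. By Lemma~\ref{lem:ultra} each $D_{\sigma_y}$ is bounded, and $|F|<\lambda$, so there is $b<\lambda$ such that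
\begin{equation}\label{eq:b}
\{\beta'\in Z:\beta<_y\beta'\}\notin U\qquad\text{for all }y\in F\text{ and all }\beta\in Z\text{ with }\beta>b.
\end{equation}

\subsection*{Step 3: the right endpoints}
Let $N\prec H(\theta)$ be countable and contain $\lambda$, $\bar{\mathcal C}$, the enumerations, the map $s\mapsto(a_s,\xi_s)$, $Z$, $\nu^*$, $F$ and $b$. Let $\delta=N\cap\omega_1$ and $\gamma=\sup(N\cap\lambda)$. The countable set $N\cap\lambda$ has no largest element, so $\gamma<\lambda$ and $\operatorname{cf}(\gamma)=\omega$. Fix $\varepsilon_n\in N\cap\lambda$ with $\sup_n\varepsilon_n=\gamma$. Since $F\in N$ is nonempty, we can list $F\cap N=\{y_l:l<\omega\}$, with repetitions if necessary. Choose $\beta_0<\beta_1<\cdots$ in $Z\cap N$ with $\beta_n>b$, $\beta_n>\varepsilon_n$ and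
\begin{equation}\label{eq:avoid}
\beta_m\not<_{y_l}\beta_n\qquad\text{whenever }l\le m<n.
\end{equation}
To choose $\beta_n$, let $X$ be the complement in $Z$ of the union of the finitely many sets $\{\beta'\in Z:\beta_m<_{y_l}\beta'\}$ with $l\le m<n$. By \eqref{eq:b}, $X\in U$, so $X$ is unbounded in $\lambda$. Also $X$ is definable from parameters in $N$, so $X\in N$, and by elementarity $X\cap N$ has elements above any given ordinal in $N\cap\lambda$. Note that $\sup_n\beta_n=\gamma$.

\subsection*{Step 4: the left endpoints}
If $E\in\mathcal C_\gamma$ and $\beta_n\notin\lim(E)$, then $\sup(E\cap\beta_n)<\beta_n$. By (H2) and $\beta_n\in Z_0$ we have $|\mathcal C_\gamma|\le\aleph_1<\operatorname{cf}(\beta_n)$. So there is $\zeta_n<\beta_n$ with $\zeta_n\ge\nu^*$, with $\zeta_n\ge\beta_{n-1}$ if $n\ge1$, and with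
\begin{equation}\label{eq:zeta}
\zeta_n\ge\sup(E\cap\beta_n)\qquad\text{for every }E\in\mathcal C_\gamma\text{ with }\beta_n\notin\lim(E).
\end{equation}
Let $N_0=N$. Given a countable $N_n\prec H(\theta)$ with $N\subseteq N_n$ and $N_n\cap\omega_1=\delta$, apply Proposition~\ref{prop:chang} to $N_n$ and $\beta_n\in N_n$. It gives $\nu_n$ with $\zeta_n<\nu_n<\beta_n$ such that $N_{n+1}=N_n[\nu_n]$ is a countable elementary submodel of $H(\theta)$ with $N_n\cup\{\nu_n\}\subseteq N_{n+1}$ and $N_{n+1}\cap\omega_1=\delta$. Since $\beta_{n-1}\le\zeta_n<\nu_n<\beta_n$ and $Z\subseteq G$, the pairs $(\nu_n,\beta_n)$ form an interval system in $G$ with limit $\gamma$. The finite sequence $s_n=\langle\nu_0,\dots,\nu_n\rangle$ is in $N_{n+1}$, so $a_{s_n},\xi_{s_n}\in N_{n+1}$. By (E1) and $N_{n+1}\cap\omega_1=\delta$,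
\begin{equation}\label{eq:capture}
a_{s_n}\subseteq N_{n+1}\quad\text{for all }n,\qquad\text{and}\qquad\sup_m\xi_{s_m}\le\delta .
\end{equation}

\subsection*{Step 5: the contradiction}
Let $E\in\mathcal C_\gamma$ and the infinite set $I$ be given by Proposition~\ref{prop:catch}, and let $y=E\cap\nu^*$.

\medskip
\noindent\emph{Claim 1. For every $n\in I$ we have $\beta_n\in\lim(E)$, $y\in F$ and $E\cap\beta_n=\sigma_y(\beta_n)$.}

Let $\alpha\in\lim(E)$ with $\nu_n<\alpha<\beta_n$. Then $\sup(E\cap\beta_n)\ge\alpha>\zeta_n$, so $\beta_n\in\lim(E)$ by \eqref{eq:zeta}. By coherence $E\cap\beta_n\in\mathcal C_{\beta_n}$, and its trace on $\nu^*<\beta_n$ is $y$. Since $\beta_n\in Z$, this gives $y\in F$ and $E\cap\beta_n=\sigma_y(\beta_n)$.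

\medskip
\noindent\emph{Claim 2. $y\in N$.}

Fix $n\in I$, and let $\alpha\in a_{s_n}$ and $i<\sup_m\xi_{s_m}$ be as in Proposition~\ref{prop:catch}. By \eqref{eq:capture}, $\alpha\in N_{n+1}$ and $i\in\delta\subseteq N_{n+1}$. So $E\cap\alpha=C_{\alpha,i}\in N_{n+1}$. Since $\nu^*\le\zeta_n<\alpha$, we get $y=C_{\alpha,i}\cap\nu^*\in N_{n+1}$. The set $Y=\{C\cap\nu^*:C\in\mathcal C_{\beta_n}\}$ is in $N$, it has size at most $\aleph_1$ because $\beta_n\in Z_0$, and it contains $y$ by Claim~1. By (E2), $y\in Y\cap N_{n+1}=Y\cap N$.

\medskip
By the two claims $y\in F\cap N$, so $y=y_l$ for some $l$. Choose $m<n$ in $I$ with $m\ge l$. By Claim~1 for $m$ and for $n$,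
\[
\beta_m\in\lim(E)\cap\beta_n=\lim(E\cap\beta_n)=\lim(\sigma_y(\beta_n)).
\]
That is, $\beta_m<_{y_l}\beta_n$ with $l\le m<n$, which contradicts \eqref{eq:avoid}. This completes the proof of Theorem~\ref{thm:main}.\qed

\section{The limits of the theorem}\label{sec:sharp}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Let $\kappa$ be supercompact and work in the extension by the Levy collapse $\operatorname{Col}(\omega_1,{<}\kappa)$. There $\mathrm{RC}$ holds \cite{Todorcevic}. We recall the cardinal arithmetic of this model. The forcing is countably closed, has the $\kappa$-chain condition, has size $\kappa$, and collapses every cardinal strictly between $\omega_1$ and $\kappa$ to $\omega_1$; so $\kappa=\omega_2$. It adds no reals, and the ground model continuum is less than $\kappa$; so $\mathrm{CH}$ holds. Since $\kappa^{<\kappa}=\kappa$ in the ground model, there are only $\kappa$ nice names for subsets of $\omega_1$; so $2^{\omega_1}=\omega_2$. Hence $\omega_2^{<\omega_2}=\omega_2^{\omega_1}=(2^{\omega_1})^{\omega_1}=\omega_2$, and Lemma~\ref{lem:arith} with $\mu=\omega_2$ gives the required sequence on $\omega_3$.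

This sequence satisfies (H1) because $\aleph_2<\omega_3$. It satisfies (H3) because its set $Z_0$ consists of all $\beta<\omega_3$ of cofinality $\omega_2$. It satisfies (H2) with $\aleph_2$ in place of $\aleph_1$, and it has no thread.
\end{proof}

One can see where the proof of Theorem~\ref{thm:main} breaks for this sequence. If $\operatorname{cf}(\beta)=\omega_2$, $\beta<\gamma<\omega_3$ and $\operatorname{cf}(\gamma)=\omega$, then every $\rho<\beta$ lies on a cofinal subset of $\gamma$ of order type $\omega$. Such a set is a member of $\mathcal C_\gamma$ with no limit points, so the bound $\zeta_n<\beta_n$ of \eqref{eq:zeta} does not exist.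

The same model shows that ordinals of cofinality at least $\omega_2$ below $\lambda$ cannot be dispensed with. It satisfies $\mathrm{RC}+\mathrm{CH}$, so Lemma~\ref{lem:arith} with $\mu=\omega_1$ gives a coherent sequence on $\omega_2$ that satisfies (H1) and (H2) and has no thread. Proposition~\ref{prop:catch} and Lemma~\ref{lem:ultra} hold for this sequence. What is missing is (H3): the set $Z_0$ is empty, and the cofinality of its points was used to separate the clubs at $\beta$ in Step~1, to find $\zeta_n$ in Step~4, and to apply Proposition~\ref{prop:chang}.

\begin{thebibliography}{9}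

\bibitem{Todorcevic}
Todorcevic, \emph{On a conjecture of R. Rado}, J. London Math. Soc. 27 (1983).

\bibitem{Zhang}
Jing Zhang, \emph{Rado's conjecture and its Baire version}, arXiv:1712.02455 (2017).

\end{thebibliography}
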